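\title{Minimal diffeomorphisms between negatively curved disks are not determined by their boundary values}

\begin{abstract}
A diffeomorphism between two Riemannian disks is minimal if its graph is a minimal surface in the product. Between hyperbolic disks a minimal diffeomorphism is determined by its quasisymmetric boundary values. We show that this fails for complete metrics of pinched negative curvature: there are two such metrics, lifted from one closed Riemann surface of genus $3$, and a one-parameter family of quasiconformal minimal diffeomorphisms between them, all equal to the identity on the boundary circle. The solutions near the identity are parametrized by a ball in an infinite-dimensional Banach space, and nonuniqueness persists under small perturbations of the metrics. Bounded Jacobi fields at the identity solve $\bar\partial\eta=M\bar q$ with $q$ holomorphic, and we concentrate the weight $M$ near a discrete set whose density lies between two critical values. We also show that a homothety is the only quasiconformal minimal diffeomorphism with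 its boundary values.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D\subset\mathbb C$ be the unit disk and let $\sigma_1,\sigma_2$ be Riemannian metrics on $\mathbb D$. A diffeomorphism $f:(\mathbb D,\sigma_1)\to(\mathbb D,\sigma_2)$ is \emph{minimal} if its graph is a minimal surface in the $4$-manifold $(\mathbb D^2,\sigma_1\oplus\sigma_2)$, that is, if the mean curvature vector of the graph vanishes. The graph carries the metric $\sigma_1+f^*\sigma_2$, so minimal diffeomorphisms are the critical points, under compactly supported variations, of the area of $\sigma_1+f^*\sigma_2$. The notion is symmetric in the two metrics: $f$ is minimal exactly when $f^{-1}$ is.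

A metric $\sigma$ has \emph{pinched negative curvature} if its Gaussian curvature satisfies $-b^2\le K_\sigma\le-a^2$ for constants $0<a\le b$. A complete surface $(\mathbb D,\sigma)$ of this kind is conformally a disk, so by uniformization we may pull $\sigma$ back by a diffeomorphism and assume that $\sigma=e\,|dz|^2$ for a positive function $e$. We then call $\sigma$ \emph{normalized}. With this normalization the ideal boundary of $(\mathbb D,\sigma)$ is identified with the circle $\partial\mathbb D$. A map $f:\mathbb D\to\mathbb D$ has \emph{boundary data} $\varphi:\partial\mathbb D\to\partial\mathbb D$ if it extends continuously to $\overline{\mathbb D}$ and the extension equals $\varphi$ on $\partial\mathbb D$. A homeomorphism $\varphi$ of the circle is \emph{quasisymmetric} if the images of any two adjacent arcs of equal length have lengths whose ratio is bounded by a fixed constant. An orientation-preserving diffeomorphism $f$ is \emph{$K$-quasiconformal} if $|f_z|+|f_{\bar z}|\le K(|f_z|-|f_{\bar z}|)$ everywhere.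

By a theorem of Bonsante and Schlenker, if $\sigma$ is the hyperbolic metric on $\mathbb D$ and $\varphi$ is quasisymmetric, then there is a unique minimal diffeomorphism $(\mathbb D,\sigma)\to(\mathbb D,\sigma)$ with boundary data $\varphi$, and it is quasiconformal. The following problem is posed in \cite{Sagman}.

\medskip
\noindent\textbf{Question.} \emph{Let $\sigma_1,\sigma_2$ be complete normalized metrics on $\mathbb D$ with pinched negative curvature and let $\varphi$ be a quasisymmetric homeomorphism of $\partial\mathbb D$. Is there at most one minimal diffeomorphism $(\mathbb D,\sigma_1)\to(\mathbb D,\sigma_2)$ with boundary data $\varphi$?}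
\medskip

The simplest boundary map is $\varphi=\mathrm{id}$. Between normalized metrics the identity of $\mathbb D$ is always minimal (Lemma~\ref{lem:linearization}), so the question is whether it is the only solution. Several facts suggest that it is. The graph of the identity has strictly less area than any other graph that agrees with it outside a compact set (Remark~\ref{rem:calibrated}). The linearized problem has only the zero solution when the metrics are rotationally symmetric, and it has no nonzero solution invariant under a cocompact group preserving the metrics (Section~\ref{sec:models}). When $\sigma_2$ is a constant multiple of $\sigma_1$, a maximum principle gives uniqueness among quasiconformal maps (Theorem~\ref{thm:C}). Nevertheless the answer is no.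

\begin{theorem}\label{thm:A}
There are smooth complete metrics $\sigma_i=e_i|dz|^2$ $(i=1,2)$ on $\mathbb D$ with pinched negative curvature, and a family $f_t$ $(0\le t<t_0)$ of pairwise distinct quasiconformal minimal diffeomorphisms $(\mathbb D,\sigma_1)\to(\mathbb D,\sigma_2)$ with $f_0=\mathrm{id}$, all extending to $\mathrm{id}$ on $\partial\mathbb D$. Both $\sigma_i$ are lifts of metrics in the conformal class of one closed Riemann surface of genus $3$.
\end{theorem}

The maps $f_t$ are small perturbations of the identity, in a norm adapted to the hyperbolic geometry of the disk. Put $\rho(z)=1-|z|^2$ and $r_x=\rho(x)/100$ for $x\in\mathbb D$, and fix $\alpha\in(0,1)$. Let $X$ be the Banach space of functions $\eta:\mathbb D\to\mathbb C$ with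
\begin{equation}\label{eq:X}
\|\eta\|_X=\sup_{x\in\mathbb D}\ r_x^{-1}\,\big\|\eta(x+r_x\,\cdot)\big\|_{C^{2,\alpha}(\bar B(0,1))}<\infty .
\end{equation}
Such an $\eta$ satisfies $|\eta|\le C\|\eta\|_X\,\rho$ and $|D\eta|\le C\|\eta\|_X$; in particular $\eta\,\partial_z$ is a vector field of bounded hyperbolic length. The proof gives $\|f_t-\mathrm{id}\|_X=O(t)$. The next theorem describes all solutions near the identity and shows that nonuniqueness is stable.

\begin{theorem}\label{thm:B}
Let $\sigma_1,\sigma_2$ be the metrics of Theorem~\ref{thm:A}. There is an infinite-dimensional Banach space $\mathcal K\subset X$ with the following properties.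
\begin{enumerate}
\item[(i)] There are $\tau>0$ and an injective map $k\mapsto f_k$ from $\{k\in\mathcal K:\|k\|_X\le\tau\}$ to minimal diffeomorphisms $(\mathbb D,\sigma_1)\to(\mathbb D,\sigma_2)$ with boundary data $\mathrm{id}$. Its image contains every minimal diffeomorphism $\mathrm{id}+\eta$ with $\|\eta\|_X$ sufficiently small.
\item[(ii)] There is $\delta_0>0$ such that if $\sigma_i'$ are smooth metrics on $\mathbb D$ with $\sup\rho^{2+l}|D^l(\sigma_i'-\sigma_i)|<\delta_0$ for $0\le l\le3$ and $i=1,2$, then the $\sigma_i'$ are complete with pinched negative curvature, and there are infinitely many minimal diffeomorphisms $(\mathbb D,\sigma_1')\to(\mathbb D,\sigma_2')$ that extend to $\mathrm{id}$ on $\partial\mathbb D$.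
\end{enumerate}
\end{theorem}

In (ii), $D^l$ acts on the coefficients of the metrics in the Euclidean coordinates, and the $\sigma_i'$ need not be conformal to $|dz|^2$. In the opposite direction we have the following.

\begin{theorem}\label{thm:C}
Let $\sigma_1,\sigma_2$ be complete normalized metrics with pinched negative curvature, and let $f_0:\mathbb D\to\mathbb D$ be an orientation-preserving diffeomorphism with $f_0^*\sigma_2=\lambda\sigma_1$ for a constant $\lambda>0$. Then $f_0$ is the only quasiconformal minimal diffeomorphism $(\mathbb D,\sigma_1)\to(\mathbb D,\sigma_2)$ with boundary data $f_0|_{\partial\mathbb D}$.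
\end{theorem}

Section~\ref{sec:equation} linearizes the minimal graph equation at the identity. Section~\ref{sec:models} studies the linearized equation in model cases and explains the choices made afterwards. Sections~\ref{sec:dbar}--\ref{sec:linear} construct the metrics and show that the linearized operator is onto with infinite-dimensional kernel, and Sections~\ref{sec:nonlinear} and~\ref{sec:stability} pass to the nonlinear equation by a contraction argument. Section~\ref{sec:homothety} proves Theorem~\ref{thm:C}; from the earlier sections it uses only Lemma~\ref{lem:linearization}.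

\subsection*{Notation}
We write $\partial=\partial_z$, $\bar\partial=\partial_{\bar z}$, and $dA$ for Lebesgue measure. The hyperbolic metric is $\sigma_{\mathrm{hyp}}=4\rho^{-2}|dz|^2$, with curvature $-1$ and Laplacian $\Delta_{\mathrm{hyp}}=\rho^2\partial\bar\partial$. A conformal metric $\sigma=e|dz|^2$ has curvature $K_\sigma=-\frac2e\,\partial\bar\partial\log e$. We denote by $\mathcal A$ the Banach space of holomorphic functions $q$ on $\mathbb D$ with $\|q\|=\sup\rho^2|q|<\infty$; these are the $q$ for which the quadratic differential $q\,dz^2$ has bounded hyperbolic norm. For $\nu\in L^\infty(\mathbb D)$, $\|\nu\|$ is the supremum norm. We write $u\lesssim v$ if $u\le Cv$, and $u\asymp v$ if $u\lesssim v\lesssim u$.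

\section{The minimal graph equation near the identity}\label{sec:equation}

Let $\sigma_1,\sigma_2$ be smooth metrics on $\mathbb D$, at first not assumed conformal, and let $f:\mathbb D\to\mathbb D$ be of class $C^2$. The area density of the graph with respect to $dA$ is $L=\sqrt{\det(\sigma_1+f^*\sigma_2)}$. It is the value at $(z,f,f_z,f_{\bar z})$ of a smooth function $L(z,w,u,v)$ of four complex variables, and $L\ge\sqrt{\det\sigma_1}>0$. For a smooth real function $\Lambda(z,w,u,v)$ define, with Wirtinger derivatives evaluated at $(z,f,f_z,f_{\bar z})$,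
\[
\mathrm{EL}_\Lambda(f)=\Lambda_w-\partial(\Lambda_u)-\bar\partial(\Lambda_v).
\]
Since $\Lambda$ is real, its derivative in the direction $\delta f=h\in C_c^\infty(\mathbb D)$ is $2\operatorname{Re}(\Lambda_wh+\Lambda_uh_z+\Lambda_vh_{\bar z})$, and integration by parts shows that the first variation of $\int\Lambda\,dA$ is $2\operatorname{Re}\int\mathrm{EL}_\Lambda(f)\,h\,dA$. Put
\[
\mathcal E(f)=\overline{\mathrm{EL}_L(f)} .
\]

\begin{lemma}\label{lem:EL}
The graph of $f$ is minimal if and only if $\mathcal E(f)=0$.
\end{lemma}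

\begin{proof}
The first variation of area under a compactly supported variation field $V$ along the graph is $-\int\langle H,V\rangle$, where $H$ is the mean curvature vector and the integral is taken with respect to the area of the graph. The variation $\delta f=h$ has field $V=(0,h)$. So $\mathcal E(f)=0$ if and only if $H$ is orthogonal to all vectors tangent to the second factor. The vector $H$ is always orthogonal to the tangent plane of the graph, and this plane together with the second factor spans $T\mathbb D^2$. Hence $\mathcal E(f)=0$ if and only if $H=0$.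
\end{proof}

Now let $\sigma_i=e_i|dz|^2$. Expanding $|f_z\,dz+f_{\bar z}\,d\bar z|^2$ gives $\sigma_1+f^*\sigma_2=E|dz|^2+2\operatorname{Re}(\Phi\,dz^2)$ with
\[
E=e_1+e_2(w)(|u|^2+|v|^2),\qquad \Phi=e_2(w)\,u\bar v ,
\]
and the determinant of this form is $(E+2\operatorname{Re}\Phi)(E-2\operatorname{Re}\Phi)-(2\operatorname{Im}\Phi)^2=E^2-4|\Phi|^2$. We compare $L$ with
\[
\omega=e_1+e_2(w)(|u|^2-|v|^2),
\]
the density of the sum of the area form of $\sigma_1$ and the pullback of the area form of $\sigma_2$. Both $E^2-4|\Phi|^2$ and $\omega^2+4e_1e_2|v|^2$ expand to $e_1^2+2e_1e_2(|u|^2+|v|^2)+e_2^2(|u|^2-|v|^2)^2$. Therefore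
\begin{equation}\label{eq:split}
L^2=\omega^2+4e_1e_2(w)|v|^2,\qquad L=\omega+\Theta\,|v|^2,\qquad \Theta=\frac{4e_1e_2(w)}{L+\omega}.
\end{equation}
The function $\Theta$ is smooth and positive, because $L>|\omega|$ when $v\ne0$ and $\omega>0$ when $v=0$. The point of \eqref{eq:split} is that $\omega$ does not contribute to the equation, while the remaining term is quadratic in $f_{\bar z}$.

\begin{lemma}\label{lem:linearization}
Let $\sigma_i=e_i|dz|^2$ and $M=\frac1{e_1}+\frac1{e_2}$. The graph of every holomorphic map $\mathbb D\to\mathbb D$ is minimal. Moreover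
\[
\mathcal E(\mathrm{id}+\eta)=J\eta+\mathcal N(\eta),\qquad J\eta=-2\,\partial\big(M^{-1}\bar\partial\eta\big),
\]
where, at each point, $\mathcal N(\eta)$ is a smooth function of $(\eta,D\eta,D^2\eta)$ that vanishes to second order at $0$.
\end{lemma}

\begin{proof}
First, $\mathrm{EL}_\omega(f)=0$ for all $f$. Write $e=e_2(f)$. Then $\omega_w=e_w(|f_z|^2-|f_{\bar z}|^2)$, $\omega_u=e\overline{f_z}$ and $\omega_v=-e\overline{f_{\bar z}}$. Using $\partial\bar f=\overline{f_{\bar z}}$ and $\bar\partial\bar f=\overline{f_z}$,
\[
\partial(\omega_u)=e_w|f_z|^2+e_{\bar w}\overline{f_zf_{\bar z}}+e\,\partial\bar\partial\bar f,\qquad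
\bar\partial(\omega_v)=-e_w|f_{\bar z}|^2-e_{\bar w}\overline{f_zf_{\bar z}}-e\,\partial\bar\partial\bar f ,
\]
and the sum of these two expressions is $\omega_w$. Consequently, with $v=f_{\bar z}$,
\[
\overline{\mathcal E(f)}=\Theta_w|v|^2-\partial\big(\Theta_u|v|^2\big)-\bar\partial\big(\Theta_v|v|^2\big)-\bar\partial\big(\Theta\,\bar v\big).
\]
If $f$ is holomorphic, then $v\equiv0$ and every term vanishes, so the graph is minimal by Lemma~\ref{lem:EL}. If $f=\mathrm{id}+\eta$, then $v=\eta_{\bar z}$, and the first three terms are of order two in $(v,Dv)$. In the last term $\Theta$ may be replaced, up to terms of order two, by its value at the identity. There $L=\omega=e_1+e_2$, so $\Theta=2e_1e_2/(e_1+e_2)=2/M$. The linear part of $\overline{\mathcal E}$ is thus $-\bar\partial(2M^{-1}\overline{\eta_{\bar z}})$, whose conjugate is $J\eta$.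
\end{proof}

\begin{remark}\label{rem:calibrated}
Let $f:\mathbb D\to\mathbb D$ be a $C^2$ map equal to $\mathrm{id}$ outside a compact set $\Omega$. Since $\mathrm{EL}_\omega=0$, the integral $\int_\Omega\omega\,dA$ is constant along the segment from $\mathrm{id}$ to $f$. By \eqref{eq:split}, $L\ge\omega$, with equality at $\mathrm{id}$, and equality everywhere only if $f$ is holomorphic, which forces $f=\mathrm{id}$. So the graph of the identity is a strict minimizer among such graphs.
\end{remark}

A solution of $J\eta=0$ is called a \emph{Jacobi field}. The equation $J\eta=0$ says that $q=\overline{M^{-1}\bar\partial\eta}$ is holomorphic. For the metrics considered below $e_i\asymp\rho^{-2}$, hence $M\asymp\rho^2$, and $\eta\in X$ has bounded first derivatives. So a Jacobi field in $X$ solves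
\begin{equation}\label{eq:jacobi}
\bar\partial\eta=M\bar q,\qquad q\in\mathcal A,\qquad |\eta|\lesssim\rho .
\end{equation}
The two metrics enter the linear problem only through the weight $M$. To turn Jacobi fields into minimal diffeomorphisms we also need $J$ to be onto, and in Section~\ref{sec:nonlinear} this is reduced to the inhomogeneous problem
\begin{equation}\label{eq:inhom}
\bar\partial\eta=\nu+M\bar q,\qquad q\in\mathcal A,\qquad|\eta|\lesssim\rho,
\end{equation}
in which $\nu\in L^\infty(\mathbb D)$ is given and $\eta,q$ are unknown.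

\section{Model weights}\label{sec:models}

This section motivates the construction; nothing in it is used in the proofs.

\subsection{Weights without Jacobi fields}
Let $(\eta,q)$ solve \eqref{eq:jacobi} with $M\asymp\rho^2$ smooth. For $\phi$ holomorphic in $\mathbb D$ and $r<1$, Stokes' theorem gives
\begin{equation}\label{eq:stokes}
\int_{|z|<r}M\bar q\,\phi\,dA=\int_{|z|<r}\bar\partial(\eta\phi)\,dA=\frac1{2i}\oint_{|z|=r}\eta\phi\,dz .
\end{equation}
Suppose that $M$ is radial, as it is for two multiples of the hyperbolic metric. Take $\phi=z^n$ and write $q=\sum q_mz^m$. The left side of \eqref{eq:stokes} is $\overline{q_n}\int_{|z|<r}M|z|^{2n}dA$, and the right side tends to $0$ as $r\to1$. So $q=0$, the function $\eta$ is holomorphic and tends to $0$ at the boundary, and $\eta=0$.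

For a general weight one would take $\phi=q$, so that the left side is $\int_{|z|<r}M|q|^2dA$. If the metrics and the vector field $\eta\,\partial_z$ are invariant under a group $\Gamma$ of M\"obius maps for which $S=\mathbb D/\Gamma$ is a closed surface, then $\eta q\,dz$ descends to a $1$-form on $S$. Stokes' theorem on $S$ has no boundary term, and again $q=0$ and $\eta=0$. Without invariance the argument stops: the bounds in \eqref{eq:jacobi} give $M|q|^2\lesssim\rho^{-2}$ and $|\eta q|\lesssim\rho^{-1}$, so both sides of \eqref{eq:stokes} are bounded by $C/(1-r)$ and the boundary term can be as large as the interior term. This is the room that the counterexample uses.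

\subsection{Point masses}
The opposite extreme is a weight concentrated on a discrete set $Z=\{z_j\}$, separated in the hyperbolic distance. Put $\rho_j=\rho(z_j)$ and replace $M$ by $\sum_jm_j\delta_{z_j}$ with $m_j\asymp\rho_j^4$, the mass that a density $\asymp\rho^2$ gives to a disk of radius $\asymp\rho_j$ about $z_j$. Suppose that $Z$ has \emph{density} $D$, in the sense that there is a holomorphic function $s$ with simple zeros exactly on $Z$ and
\[
|s|\asymp\min\big(1,d_{\mathrm{hyp}}(\cdot,Z)\big)\,\rho^{-D}.
\]
Equation \eqref{eq:inhom} becomes $\bar\partial\eta=\nu+\sum_jm_j\overline{q(z_j)}\,\delta_{z_j}$, where $\eta$ now has simple poles on $Z$ and the bound $|\eta|\lesssim\rho$ is required away from $Z$. This problem can be solved by hand.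

\emph{Kernel.} If $D\le2$ and $g$ is a bounded holomorphic function, then $q=sg\in\mathcal A$ vanishes on $Z$, and $(\eta,q)=(0,sg)$ solves the homogeneous equation: the weight does not see $q$.

\emph{Poles.} Given $\nu$, solve $\bar\partial p=s\nu$ and put $\eta=p/s$. Then $\bar\partial\eta=\nu+\pi\sum R_j\delta_{z_j}$, where $R_j=p(z_j)/s'(z_j)$. The data satisfy $|s\nu|\lesssim\rho^{-D}$, and we need $|p|\lesssim\rho^{1-D}$.

\emph{Interpolation.} It remains to find $q\in\mathcal A$ with prescribed values $c_j=\pi\overline{R_j}/m_j$, which are $O(\rho_j^{-2})$. Take cutoff functions $\chi_j$ at scale $\rho_j$ and correct $\sum c_j\chi_j$ to the holomorphic function $q=\sum c_j\chi_j-sv$, where $\bar\partial v=\sum c_j\bar\partial\chi_j/s$. The data are $O(\rho^{D-3})$, and we need $|v|\lesssim\rho^{D-2}$.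

Both steps ask for a solution of $\bar\partial u=f$ with $|u|\lesssim\rho^{-\kappa}$ when $|f|\lesssim\rho^{-\kappa-1}$; the exponents are $\kappa=D-1$ and $\kappa=2-D$. For $\kappa\le0$ this is not always possible. Take $f=\rho^{-\kappa-1}$ and use $\int_{|z|<r}f\,dA=\frac1{2i}\oint_{|z|=r}u\,dz$: for $\kappa=0$ the left side is unbounded and the right side is bounded, and for $\kappa<0$ the left side has a positive limit and the right side tends to $0$. So the scheme needs $1<D<2$. The set $Z$ must be dense enough for poles on $Z$ to absorb any $\nu$, and sparse enough for interpolation. We take $D=\frac32$, so that $\kappa=\frac12$ in both steps. The model problem is then onto with infinite-dimensional kernel, and both properties survive a small perturbation of the weight.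

\subsection{The constraint from curvature}
The weight must have the form $1/e_1+1/e_2$ with negatively curved metrics. Let $S$ be a closed hyperbolic surface of genus $g$ and let $Z$ be the preimage of $n$ points. The construction in Section~\ref{sec:metrics} gives $D=2\pi n/\mathrm{Area}(S)=n/(2g-2)$. The density $1/e$ concentrates at a point $p$ when $e$ degenerates to $|t|^\gamma$ in a local coordinate $t$, with $|t|^{-\gamma}$ not integrable, that is $\gamma\ge2$. The curvature measure $-\frac12\Delta\log e\,dA$ of $|t|^\gamma|dt|^2$ is $-\pi\gamma\,\delta_p$. The total curvature is $-4\pi(g-1)$ by the Gauss--Bonnet theorem, so a nonpositively curved limit metric has $n\gamma\le4(g-1)$, and hence $D\le1$. One metric is not enough. This agrees with Theorem~\ref{thm:C}, where $M$ is a multiple of $1/e_1$ after the reduction to $f_0=\mathrm{id}$. Two metrics concentrating at disjoint sets add their densities. We want $\gamma>2$, which makes the concentration occur at a power rate; this requires $n_i<2g-2<n_1+n_2$. There is no such choice for $g=2$, and for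 $g=3$ we take $n_1=n_2=3$ and $\gamma=\frac83$. The limit metrics are then flat away from the cone points.

\section{Solving $\bar\partial$ with growth bounds}\label{sec:dbar}

We use three standard facts. Let $Tf(z)=\frac1\pi\int\frac{f(\zeta)}{z-\zeta}\,dA(\zeta)$ be the Cauchy transform.
\begin{enumerate}
\item[(T1)] $\bar\partial\frac1{\pi z}=\delta_0$. If $f$ is bounded and supported in a disk of radius $R$, then $\bar\partial Tf=f$, $|Tf|\le2R\sup|f|$, and $Tf$ is $\beta$-H\"older continuous for every $\beta<1$.
\item[(T2)] (Weyl's lemma.) A distribution $u$ with $\bar\partial u=0$ is a holomorphic function.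
\item[(T3)] (Schauder estimate.) If $f\in C^{k,\alpha}$ is supported in $B(0,3)$, then $\|Tf\|_{C^{k+1,\alpha}(B(0,3))}\le C\|f\|_{C^{k,\alpha}}$.
\end{enumerate}
If $u\in L^1_{\mathrm{loc}}$ and $\bar\partial u\in L^\infty_{\mathrm{loc}}$, then by (T1) and (T2) $u$ is locally a Cauchy transform of a bounded function plus a holomorphic function. After modification on a null set, $u$ is locally $\beta$-H\"older for every $\beta<1$, and we always use this representative. Also, for $R\in\{1,2\}$ and bounded $u$ with $\bar\partial u\in C^{k,\alpha}(B(0,R+1))$,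
\begin{equation}\label{eq:interior}
\|u\|_{C^{k+1,\alpha}(B(0,R))}\le C\big(\|\bar\partial u\|_{C^{k,\alpha}(B(0,R+1))}+\|u\|_{L^\infty(B(0,R+1))}\big).
\end{equation}
Indeed, let $\chi$ be a cutoff supported in $B(0,R+1)$ and equal to $1$ on $B(0,R+\frac12)$. Then $T(\chi\bar\partial u)$ obeys the bound by (T3), and $u-T(\chi\bar\partial u)$ is holomorphic on $B(0,R+\frac12)$ and bounded there by the right side, so Cauchy's estimates control all its derivatives on $B(0,R)$.

\begin{lemma}\label{lem:dbar}
Let $\kappa\in\{\frac12,2\}$ and let $f$ be measurable on $\mathbb D$ with $|f|\le A\rho^{-\kappa-1}$. There is a continuous function $u$, depending complex-linearly on $f$, with $\bar\partial u=f$ in the sense of distributions and $|u|\le CA\rho^{-\kappa}$, where $C$ is an absolute constant.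
\end{lemma}

\begin{proof}
Such an $f$ need not be integrable, so $Tf$ may diverge. We multiply the Cauchy kernel by a factor that is holomorphic in $z$, equals $1$ at $z=\zeta$, and vanishes as $|\zeta|\to1$. Put $n=1$ if $\kappa=\frac12$ and $n=3$ if $\kappa=2$, and let
\[
u(z)=\frac1\pi\int_{\mathbb D}\frac{f(\zeta)}{z-\zeta}\Big(\frac{1-|\zeta|^2}{1-\bar\zeta z}\Big)^n dA(\zeta).
\]
To bound $u(z)$, move $z$ to the origin by the involution $\phi_z(\xi)=\frac{z-\xi}{1-\bar z\xi}$. For $\zeta=\phi_z(\xi)$ we have $|z-\zeta|=|\xi|\,|1-\bar z\zeta|$ and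
\[
\rho(\zeta)=\frac{\rho(z)\rho(\xi)}{|1-\bar z\xi|^2},\qquad 1-\bar z\zeta=\frac{\rho(z)}{1-\bar z\xi},\qquad dA(\zeta)=\frac{\rho(z)^2}{|1-\bar z\xi|^4}\,dA(\xi).
\]
Collecting powers, $\rho(z)$ has exponent $(n-\kappa-1)-(n+1)+2=-\kappa$, and $|1-\bar z\xi|$ has exponent $-2(n-\kappa-1)+(n+1)-4=2\kappa-n-1$. Thus
\[
\int_{\mathbb D}\frac{\rho(\zeta)^{n-\kappa-1}\,dA(\zeta)}{|z-\zeta|\,|1-\bar\zeta z|^n}=\rho(z)^{-\kappa}I(z),\qquad I(z)=\int_{\mathbb D}\frac{\rho(\xi)^{n-\kappa-1}}{|\xi|}\,|1-\bar z\xi|^{2\kappa-n-1}dA(\xi).
\]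
If $\kappa=2$, then $I(z)=\int_{\mathbb D}|\xi|^{-1}dA=2\pi$. If $\kappa=\frac12$, then in polar coordinates
\[
I(z)\le\int_0^1(1-r)^{-1/2}\int_{-\pi}^\pi\frac{d\theta}{\big|1-|z|re^{i\theta}\big|}\,dr .
\]
Let $y=|z|r\le r$. For $y<\frac12$ the inner integrand is at most $2$. For $y\ge\frac12$, the identity $|1-ye^{i\theta}|^2=(1-y)^2+4y\sin^2(\theta/2)$ gives $|1-ye^{i\theta}|\ge c\max(1-y,|\theta|)$, and $\int_{-\pi}^\pi d\theta/\max(1-y,|\theta|)=2+2\log\frac\pi{1-y}$. The inner integral is therefore at most $C(1+\log\frac1{1-r})$, and $(1-r)^{-1/2}(1+\log\frac1{1-r})$ is integrable on $(0,1)$. In both cases $|u|\le CA\rho^{-\kappa}$.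

For fixed $\zeta$ the kernel is $\frac1{z-\zeta}$ plus a function holomorphic in $z\in\mathbb D$, so its $\bar\partial_z$-derivative is $\pi\delta_\zeta$. Test $u$ against $\bar\partial\psi$ with $\psi\in C_c^\infty(\mathbb D)$. The bound just proved justifies Fubini's theorem, and we obtain $-\int u\,\bar\partial\psi\,dA=\int f\psi\,dA$. Continuity follows from the remark after (T3).
\end{proof}

\section{The metrics}\label{sec:metrics}

Let $S=\mathbb D/\Gamma$ be a closed hyperbolic surface of genus $3$; its area is $8\pi$. Let $P_1,P_2\subset S$ be disjoint sets of three points each, $Z_i\subset\mathbb D$ their preimages, $Z=Z_1\cup Z_2=\{z_j\}$ and $\rho_j=\rho(z_j)$. In this section and the next, $C$ depends only on these data, while $C_\varepsilon$ may also depend on the parameter $\varepsilon$ introduced below.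

\subsection{Holomorphic functions vanishing on $Z_i$}

\begin{lemma}\label{lem:s}
There are continuous $\Gamma$-invariant functions $w_i\ge0$ on $\mathbb D$ with $w_i^2$ smooth and $w_i\asymp\min(1,d_{\mathrm{hyp}}(\cdot,Z_i))$, and holomorphic functions $s_i$ with simple zeros exactly on $Z_i$, such that $|s_i|=w_i\,\rho^{-3/4}$.
\end{lemma}

\begin{proof}
We first find $G_i$ on $S$, smooth off $P_i$, with $\Delta_{\mathrm{hyp}}G_i=-\frac34$ off $P_i$ and $G_i-\log|t|$ smooth in a holomorphic coordinate $t$ centered at each $p\in P_i$. Let $\chi_p$ be cutoffs with disjoint supports in such charts. Then $\Delta_{\mathrm{hyp}}(\chi_p\log|t|)=2\pi\delta_p+\psi_p$ with $\psi_p$ smooth, and $\int_S\psi_p=-2\pi$ because the Laplacian of a distribution on $S$ has total mass zero. The smooth function $-\frac34-\sum_p\psi_p$ has integral $-\frac34\cdot8\pi+6\pi=0$, so it equals $\Delta_{\mathrm{hyp}}G_i'$ for a smooth $G_i'$. Put $G_i=G_i'+\sum_p\chi_p\log|t|$ and $w_i=e^{G_i}$, lifted to $\mathbb D$. Near $p$ we have $w_i=|t|e^{\psi}$ with $\psi$ smooth, so $w_i^2$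 is smooth. The ratio of $w_i$ and $\min(1,\mathrm{dist}(\cdot,P_i))$ is bounded above and below near $P_i$, and it is positive and continuous elsewhere on the compact surface $S$.

Since $\partial\bar\partial(-\log\rho)=\rho^{-2}$, we have $\Delta_{\mathrm{hyp}}(-\log\rho)=1$, and $h_i=G_i-\frac34\log\rho$ is harmonic off $Z_i$. Near $z_j\in Z_i$ the function $h_i-\log|z-z_j|$ is smooth and harmonic off $z_j$, hence harmonic. By the Weierstrass theorem there is a holomorphic $s^0$ on $\mathbb D$ with simple zeros exactly on $Z_i$. Then $h_i-\log|s^0|$ is harmonic on $\mathbb D$, so it equals $\operatorname{Re}F$ with $F$ holomorphic, and $s_i=s^0e^F$ has $\log|s_i|=h_i$.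
\end{proof}

Put $s=s_1s_2$ and $w=w_1w_2$. Then $s$ has simple zeros exactly on $Z$, and
\begin{equation}\label{eq:s}
|s|=w\,\rho^{-3/2},\qquad w\le C .
\end{equation}

\subsection{Definition and curvature}
The metric $|s_i|^{8/3}|dz|^2=w_i^{8/3}\rho^{-2}|dz|^2$ is $\Gamma$-invariant, flat off $Z_i$, and degenerate on $Z_i$. We smooth it by adding a small invariant term inside the power. For $\varepsilon\in(0,1)$ let
\[
e_i=\rho^{-2}(w_i^2+\varepsilon)^{4/3}=\big(|s_i|^2+\varepsilon\rho^{-3/2}\big)^{4/3},\qquad\sigma_i=e_i|dz|^2 .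
\]

\begin{lemma}\label{lem:curv}
The metrics $\sigma_i$ are smooth, $\Gamma$-invariant and complete, and they have pinched negative curvature. Moreover $e_i\ge\varepsilon^{4/3}\rho^{-2}$ and $|D^ke_i|\le C_{\varepsilon,k}\,\rho^{-2-k}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Smoothness and invariance hold because $\rho^{-2}|dz|^2$ and $w_i^2$ are smooth and invariant. The lower bound is read off the definition, and it gives completeness. For positive functions $u,v$ we have $\partial\bar\partial u=u(\partial\bar\partial\log u+|\partial\log u|^2)$ and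
\[
(u+v)\big(u|\partial\log u|^2+v|\partial\log v|^2\big)-|u\,\partial\log u+v\,\partial\log v|^2=uv\,|\partial\log u-\partial\log v|^2 .
\]
Inserting these in $\partial\bar\partial\log(u+v)=\frac{\partial\bar\partial(u+v)}{u+v}-\frac{|\partial(u+v)|^2}{(u+v)^2}$ gives
\[
\partial\bar\partial\log(u+v)=\frac{u\,\partial\bar\partial\log u+v\,\partial\bar\partial\log v}{u+v}+\frac{uv\,|\partial\log u-\partial\log v|^2}{(u+v)^2}.
\]
Take $u=|s_i|^2$ and $v=\varepsilon\rho^{-3/2}$ off $Z_i$. Then $\partial\bar\partial\log u=0$, $\partial\bar\partial\log v=\frac32\rho^{-2}$ and $\frac v{u+v}=\frac\varepsilon{w_i^2+\varepsilon}$, so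
\[
\partial\bar\partial\log e_i\ge\frac43\cdot\frac{\varepsilon}{w_i^2+\varepsilon}\cdot\frac32\rho^{-2}>0 ,
\]
and this persists on $Z_i$ by continuity. Hence $K_{\sigma_i}<0$. The curvature is continuous and $\Gamma$-invariant, so it is pinched by compactness of $S$.

For the derivative bounds write $e_i=\rho^{-2}g$ with $g$ smooth and invariant. Given $z$, choose $\gamma\in\Gamma$ that takes $z$ into a fixed compact set. By Cauchy's estimate $|\gamma^{(l)}(z)|\le l!\,(1-|z|)^{-l}$. By the chain rule, $D^kg(z)=D^k(g\circ\gamma)(z)$ is a sum of derivatives of $g$ at $\gamma(z)$ times products of $\gamma^{(l_1)},\gamma^{(l_2)},\dots$ and their conjugates with $\sum l_m=k$. So $|D^kg|\le C_{\varepsilon,k}\rho^{-k}$, and the product rule finishes the proof.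
\end{proof}

\subsection{Disks about the points of $Z$}
For $\delta>0$ put $B_j=B(z_j,\delta\rho_j)$ and $kB_j=B(z_j,k\delta\rho_j)$.

\begin{lemma}\label{lem:disks}
There is $\delta\in(0,\frac1{100})$ such that the disks $4B_j$ are disjoint and contained in $\mathbb D$, $\frac12\rho_j\le\rho\le2\rho_j$ on $4B_j$, and
\begin{enumerate}
\item[(a)] if $z_j\in Z_i$, then $C^{-1}|z-z_j|/\rho_j\le w_i\le C|z-z_j|/\rho_j$ on $4B_j$;
\item[(b)] $w_i\ge C^{-1}$ off $\bigcup_{z_j\in Z_i}B_j$; in particular $w\ge C^{-1}$ off $\bigcup_jB_j$;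
\item[(c)] $|s'(z_j)|\ge C^{-1}\rho_j^{-5/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\psi(z,z')=|z-z'|/|1-\bar z'z|$ be the pseudohyperbolic distance, so that $d_{\mathrm{hyp}}=\log\frac{1+\psi}{1-\psi}$. Write $|z-z_j|=t\rho_j$. From $1-\bar z_jz=\rho_j-\bar z_j(z-z_j)$ we get $(1-t)\rho_j\le|1-\bar z_jz|\le(1+t)\rho_j$, hence $\psi(z,z_j)\ge\frac t{1+t}$ always and $\psi(z,z_j)\le\frac t{1-t}$ for $t<1$. The set $Z$ is a finite union of orbits of a group acting properly discontinuously, so distinct points of $Z$ are at hyperbolic distance at least some $d_Z>0$. Choose $\delta<\frac1{100}$ so small that $\psi\le\frac{4\delta}{1-4\delta}$ implies $d_{\mathrm{hyp}}<d_Z/2$. We have $4B_j\subset\mathbb D$ since $4\delta\rho_j\le8\delta(1-|z_j|)$, and $|\rho-\rho_j|\le2|z-z_j|\le8\delta\rho_j$ on $4B_j$. By the choice of $\delta$ the disks $4B_j$ are disjoint and $z_j$ is the point of $Z$ nearest to each point of $4B_j$. On $4B_j$ we have $t\le\frac1{25}$, so $d_{\mathrm{hyp}}(z,z_j)\asymp t$, and (a) follows from Lemma~\ref{lem:s}. Off $B_j$ we have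 $\psi(z,z_j)\ge\frac\delta{1+\delta}$, which gives (b). For (c), let $z_j\in Z_i$. The disk $4B_j$ misses the disks $B_l$ centered on the other set, so (a) and (b) give $w\ge C^{-1}|z-z_j|/\rho_j$ on $4B_j$. By \eqref{eq:s}, $|s'(z_j)|=\lim_{z\to z_j}w\rho^{-3/2}/|z-z_j|\ge C^{-1}\rho_j^{-5/2}$.
\end{proof}

\subsection{Concentration of the weight}
The mass of $M$ near $z_j$ blows up as $\varepsilon\to0$. Multiplying $M$ by a constant only rescales $q$ in \eqref{eq:jacobi} and \eqref{eq:inhom}, so we normalize:
\[
M=\frac1{e_1}+\frac1{e_2}=\rho^2\sum_{i=1}^2(w_i^2+\varepsilon)^{-4/3},\qquad\mu=\varepsilon^{1/3}M,\qquad m_j=\int_{B_j}\mu\,dA .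
\]
The next lemma says that $\mu$ is small off the disks, has mass of the expected size on each disk, and that this mass sits close to the center.

\begin{lemma}\label{lem:conc}
For $\varepsilon<\delta^2$:
\begin{enumerate}
\item[(a)] $\mu\le C\varepsilon^{1/3}\rho^2$ off $\bigcup_jB_j$;
\item[(b)] $m_j\ge C^{-1}\rho_j^4$;
\item[(c)] $\int_{B_j}|z-z_j|\,\mu\,dA\le C\varepsilon^{1/3}\rho_j^5$;
\item[(d)] $\mu\le C_\varepsilon\rho^2$ and $M\le C_\varepsilon\rho^2$ everywhere.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from Lemma~\ref{lem:disks}(b), and (d) from $w_i^2+\varepsilon\ge\varepsilon$. Let $z_j\in Z_i$ and $t=|z-z_j|/\rho_j$, so that $dA=\rho_j^2\,t\,dt\,d\theta$. For $t\le\sqrt\varepsilon<\delta$ we have $w_i^2+\varepsilon\le C\varepsilon$, hence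
\[
m_j\ge C^{-1}\varepsilon^{1/3}\rho_j^4\int_0^{\sqrt\varepsilon}\varepsilon^{-4/3}\,t\,dt=\tfrac12C^{-1}\rho_j^4 .
\]
On $B_j$ we have $(w_i^2+\varepsilon)^{-4/3}\le Ct^{-8/3}$, while the other summand of $M/\rho^2$ is at most $C$. Therefore
\[
\int_{B_j}|z-z_j|\,\mu\,dA\le C\varepsilon^{1/3}\rho_j^5\int_0^\delta t\,(t^{-8/3}+1)\,t\,dt\le C\varepsilon^{1/3}\rho_j^5 .
\]
The inequality $\frac83>2$ makes the normalizing factor $\varepsilon^{1/3}$ small, and $\frac83<3$ makes the last integral converge.
\end{proof}

\section{The linear problem}\label{sec:linear}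

Fix smooth cutoffs $0\le\chi_j\le1$ with $\chi_j=1$ on $2B_j$, support in $3B_j$, and $|D\chi_j|\le C/\rho_j$. The support of $\bar\partial\chi_j$ lies in $4B_j\setminus 2B_j$ and meets no $B_l$, so $w\ge C^{-1}$ there. We first solve the point-mass problem exactly, and then compare $\mu$ with $\sum m_j\delta_{z_j}$.

\subsection{The point-mass problem}

\begin{lemma}[Poles]\label{lem:poles}
For $\nu\in L^\infty(\mathbb D)$ there are $\eta_0\in L^1_{\mathrm{loc}}(\mathbb D)$ and numbers $R_j$, depending linearly on $\nu$, with
\[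
\bar\partial\eta_0=\nu+\pi\sum_jR_j\delta_{z_j},\qquad|R_j|\le C\|\nu\|\rho_j^2,\qquad|\eta_0|\le C\|\nu\|\rho\ \text{ off }\textstyle\bigcup_jB_j .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:s}, $|s\nu|\le C\|\nu\|\rho^{-3/2}$. Lemma~\ref{lem:dbar} with $\kappa=\frac12$ gives $p$ with $\bar\partial p=s\nu$ and $|p|\le C\|\nu\|\rho^{-1/2}$. Put $\eta_0=p/s$ and $R_j=p(z_j)/s'(z_j)$. Then $|\eta_0|\le C\|\nu\|\rho/w$, and the two bounds follow from Lemma~\ref{lem:disks}(b),(c). Off $Z$ the function $1/s$ is holomorphic, so $\bar\partial\eta_0=\nu$. Near $z_j$ write $\eta_0=p(z_j)/s+F$ with $F=(p-p(z_j))/s$. The first term is $R_j/(z-z_j)$ plus a holomorphic function, so its $\bar\partial$-derivative is $\pi R_j\delta_{z_j}$. Since $p$ is locally $\beta$-H\"older, $F=O(|z-z_j|^{\beta-1})$, and $\bar\partial F=\nu$ off $z_j$. Let $\psi$ be a test function supported near $z_j$, and let $\theta_r$ vanish on $B(z_j,r)$, equal $1$ off $B(z_j,2r)$, and satisfy $|D\theta_r|\le C/r$. Then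
\[
-\int F\theta_r\,\bar\partial\psi\,dA-\int F\psi\,\bar\partial\theta_r\,dA=\int\nu\theta_r\psi\,dA ,
\]
and the second integral is $O(r^{\beta-1}\cdot r^{-1}\cdot r^2)\to0$. Letting $r\to0$ gives $\bar\partial F=\nu$ across $z_j$.
\end{proof}

\begin{lemma}[Interpolation]\label{lem:interp}
If $|c_j|\le A\rho_j^{-2}$ for all $j$, there is $q\in\mathcal A$, depending linearly on $(c_j)$, with $q(z_j)=c_j$ and $\|q\|\le CA$.
\end{lemma}

\begin{proof}
The function $\sum c_j\bar\partial\chi_j/s$ is bounded by $CA\rho^{-2}\rho^{-1}\rho^{3/2}=CA\rho^{-3/2}$, because the supports are disjoint and $w\ge C^{-1}$ on them. By Lemma~\ref{lem:dbar} with $\kappa=\frac12$ it equals $\bar\partial v$ with $v$ continuous and $|v|\le CA\rho^{-1/2}$. The function $q=\sum c_j\chi_j-sv$ has $\bar\partial q=0$, so it is holomorphic by (T2). Both terms are bounded by $CA\rho^{-2}$, the second by \eqref{eq:s}. Finally $q(z_j)=c_j$ because $s(z_j)=0$ and $v$ is continuous.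
\end{proof}

\subsection{From point masses to the weight $\mu$}
The difference between $\mu\bar q$ and $\sum m_j\overline{q(z_j)}\delta_{z_j}$ is not small in $L^\infty$. On each $B_j$, however, it has almost zero total mass and small first moment, so its Cauchy transform is small away from $B_j$. Cutting off there, we write the difference as $\bar\partial$ of a localized function plus a small bounded error.

\begin{lemma}\label{lem:smear}
Let $\varepsilon<\delta^2$. For $q\in\mathcal A$ there are $U_q\in L^1_{\mathrm{loc}}(\mathbb D)$, vanishing off $\bigcup_j3B_j$, and $\nu_q\in L^\infty(\mathbb D)$, both real-linear in $q$, with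
\[
\bar\partial U_q=\mu\bar q-\sum_jm_j\overline{q(z_j)}\,\delta_{z_j}-\nu_q,\qquad\|\nu_q\|\le C\varepsilon^{1/3}\|q\| .
\]
\end{lemma}

\begin{proof}
Put $U_q=\sum_j\chi_jT_j$, where
\[
T_j(z)=\frac1\pi\int_{B_j}\frac{\mu(\zeta)\overline{q(\zeta)}}{z-\zeta}\,dA(\zeta)-\frac{m_j\overline{q(z_j)}}{\pi(z-z_j)}
=\frac1\pi\int_{B_j}\mu(\zeta)\Big(\frac{\overline{q(\zeta)}}{z-\zeta}-\frac{\overline{q(z_j)}}{z-z_j}\Big)dA(\zeta).
\]
By (T1), $\bar\partial T_j=\mathbf 1_{B_j}\mu\bar q-m_j\overline{q(z_j)}\delta_{z_j}$, which is supported where $\chi_j=1$. So the identity holds with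
\[
\nu_q=\mathbf 1_{\mathbb D\setminus\bigcup B_j}\,\mu\bar q-\sum_jT_j\,\bar\partial\chi_j .
\]
The first term is at most $C\varepsilon^{1/3}\|q\|$ by Lemma~\ref{lem:conc}(a). For the second, let $z\in\operatorname{supp}\bar\partial\chi_j$ and $\zeta\in B_j$, so that $|z-z_j|\ge2\delta\rho_j$ and $|z-\zeta|\ge\delta\rho_j$. On $2B_j$ we have $|q|\le4\|q\|\rho_j^{-2}$, so Cauchy's estimate gives $|q'|\le C\|q\|\rho_j^{-3}$ on $B_j$. Since $\frac1{z-\zeta}-\frac1{z-z_j}=\frac{\zeta-z_j}{(z-\zeta)(z-z_j)}$,
\[
\Big|\frac{\overline{q(\zeta)}}{z-\zeta}-\frac{\overline{q(z_j)}}{z-z_j}\Big|\le\frac{|q(\zeta)-q(z_j)|}{|z-\zeta|}+\frac{|q(z_j)|\,|\zeta-z_j|}{|z-\zeta|\,|z-z_j|}\le C\|q\|\rho_j^{-4}|\zeta-z_j| .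
\]
Lemma~\ref{lem:conc}(c) gives $|T_j(z)|\le C\varepsilon^{1/3}\|q\|\rho_j$, and $|\bar\partial\chi_j|\le C/\rho_j$.
\end{proof}

Once the point masses cancel, a bound away from $Z$ propagates into the disks.

\begin{lemma}\label{lem:fill}
Let $\eta\in L^1_{\mathrm{loc}}(\mathbb D)$ have $\bar\partial\eta\in L^\infty(\mathbb D)$ with $\|\bar\partial\eta\|\le A$, and let $|\eta|\le A\rho$ off $\bigcup_j3B_j$. Then $\eta$ is continuous and $|\eta|\le CA\rho$ on $\mathbb D$.
\end{lemma}

\begin{proof}
Continuity was noted in Section~\ref{sec:dbar}. By (T1), $u_j=T(\mathbf 1_{4B_j}\bar\partial\eta)$ is bounded by $CA\rho_j$. The function $\eta-u_j$ is holomorphic in $4B_j$ and bounded by $CA\rho_j$ on the annulus $4B_j\setminus3B_j$, hence on $4B_j$ by the maximum principle.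
\end{proof}

\begin{proposition}\label{prop:onto}
For all small $\varepsilon$ there are real-linear maps $\nu\mapsto\eta$ and $\nu\mapsto q$ from $L^\infty(\mathbb D)$ to continuous functions and to $\mathcal A$, respectively, with
\[
\bar\partial\eta=\nu+\mu\bar q,\qquad\|q\|\le C\|\nu\|,\qquad|\eta|\le C_\varepsilon\|\nu\|\rho .
\]
\end{proposition}

\begin{proof}
We first solve the equation up to a small error. Take $\eta_0,R_j$ from Lemma~\ref{lem:poles} and put $c_j=\pi\overline{R_j}/m_j$. By Lemma~\ref{lem:conc}(b), $|c_j|\le C\|\nu\|\rho_j^{-2}$, so Lemma~\ref{lem:interp} gives $q^{(0)}\in\mathcal A$ with $m_j\overline{q^{(0)}(z_j)}=\pi R_j$ and $\|q^{(0)}\|\le C\|\nu\|$. Put $\eta^{(0)}=\eta_0+U_{q^{(0)}}$. The point masses in Lemmas~\ref{lem:poles} and~\ref{lem:smear} cancel: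
\[
\bar\partial\eta^{(0)}=\nu+\mu\overline{q^{(0)}}-\nu_1,\qquad\nu_1=\nu_{q^{(0)}},\qquad\|\nu_1\|\le C\varepsilon^{1/3}\|\nu\| .
\]
By Lemma~\ref{lem:conc}(d) the right side is bounded by $C_\varepsilon\|\nu\|$, and off $\bigcup3B_j$ we have $\eta^{(0)}=\eta_0$. Lemma~\ref{lem:fill} gives $|\eta^{(0)}|\le C_\varepsilon\|\nu\|\rho$.

Take $\varepsilon$ so small that $\|\nu_1\|\le\frac12\|\nu\|$. Apply the same construction to $\nu_1$, then to the resulting error $\nu_2$, and so on, with $\nu_0=\nu$. This gives $\bar\partial\eta^{(n)}=\nu_n+\mu\overline{q^{(n)}}-\nu_{n+1}$ with $\|\nu_n\|\le2^{-n}\|\nu\|$. The series $\eta=\sum\eta^{(n)}$ and $q=\sum q^{(n)}$ converge in the norms $\sup|\cdot|/\rho$ and $\|\cdot\|$, and the errors telescope. Each step is real-linear in $\nu$.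
\end{proof}

The constant in $\|q\|\le C\|\nu\|$ does not depend on $\varepsilon$. This is what keeps the correction below from canceling the leading term.

\begin{proposition}\label{prop:kernel}
For all small $\varepsilon$, the real vector space of continuous $\eta$ with $\sup|\eta|/\rho<\infty$ and $\bar\partial\eta=M\bar q$ for some $q\in\mathcal A$ is infinite-dimensional.
\end{proposition}

\begin{proof}
Let $g$ be a bounded holomorphic function on $\mathbb D$ and $q_*=sg$. By \eqref{eq:s}, $q_*\in\mathcal A$, and $q_*$ vanishes on $Z$. So Lemma~\ref{lem:smear} gives $\bar\partial U_{q_*}=\mu\overline{q_*}-\nu_{q_*}$, without point masses, and Lemmas~\ref{lem:conc}(d) and~\ref{lem:fill} show that $U_{q_*}$ is continuous with $|U_{q_*}|\le C_\varepsilon\|q_*\|\rho$. Proposition~\ref{prop:onto} applied to $\nu_{q_*}$ gives $\bar\partial\eta_*=\nu_{q_*}+\mu\overline{q_{**}}$ with $\|q_{**}\|\le C\varepsilon^{1/3}\|q_*\|\le\frac12\|q_*\|$, for $\varepsilon$ small independently of $g$. Then $\eta_g=U_{q_*}+\eta_*$ satisfies $\bar\partial\eta_g=M\,\overline{\varepsilon^{1/3}(q_*+q_{**})}$.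 If $g\not\equiv0$, then $\|q_*+q_{**}\|\ge\frac12\|sg\|>0$, so $\bar\partial\eta_g\ne0$. Thus $g\mapsto\eta_g$ is real-linear and injective on the infinite-dimensional space of bounded holomorphic functions.
\end{proof}

\section{The nonlinear problem}\label{sec:nonlinear}

From now on $\varepsilon$ is fixed so that Propositions~\ref{prop:onto} and~\ref{prop:kernel} hold, and constants may depend on it.

\subsection{Rescaled charts}
The disk is not compact, so every estimate must be uniform in the base point. We use the charts $z=x+r\zeta$ with $r=r_x$ and $|\zeta|<10$. They are contained in $\mathbb D$, since $10r_x\le\frac15(1-|x|)$, and $|\rho-\rho(x)|\le\frac15\rho(x)$ on them. The target space for $\mathcal E$ is the Banach space $Y$ of functions $y:\mathbb D\to\mathbb C$ with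
\[
\|y\|_Y=\sup_{x\in\mathbb D}\ r_x^3\,\big\|y(x+r_x\,\cdot)\big\|_{C^{0,\alpha}(\bar B(0,1))}<\infty ;
\]
in particular $|y|\le C\|y\|_Y\rho^{-3}$. Replacing $B(0,1)$ by $B(0,3)$ gives an equivalent norm. Indeed, for $z,z'\in B(x,3r_x)$ the radii $r_z$ and $r_x$ are comparable; if $|z-z'|<r_z$, both points lie in the unit disk of the chart at $z$, and otherwise the H\"older quotient is controlled by the supremum of $\rho^3|y|$.

Put $\tilde e_i(\zeta)=r^2e_i(x+r\zeta)$ and $\tilde\eta(\zeta)=\eta(x+r\zeta)/r$, so that $\|\eta\|_X$ is the supremum of the norms $\|\tilde\eta\|_{C^{2,\alpha}(\bar B(0,1))}$. By Lemma~\ref{lem:curv}, $\tilde e_i$ is bounded in every $C^k$ and bounded below by a positive constant, uniformly in $x$. For $f=\mathrm{id}+\eta$ we have $f(x+r\zeta)=x+rW(\zeta)$ with $W=\zeta+\tilde\eta$. Then $f_z=W_\zeta$, $f_{\bar z}=W_{\bar\zeta}$, and $L=r^{-2}\tilde L$, where $\tilde L\ge\tilde e_1$ is the same expression formed with $\tilde e_1(\zeta)$ and $\tilde e_2(W)$. Each term of $\mathrm{EL}_L$ contains one further derivative, in $w$ or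 in $z$, which contributes $r^{-1}$. Therefore
\begin{equation}\label{eq:chart}
r^3\,\mathcal E(\mathrm{id}+\eta)(x+r\zeta)=F_x\big(\zeta,\mathbf j(\zeta)\big),\qquad\mathbf j=(\tilde\eta,D\tilde\eta,D^2\tilde\eta),
\end{equation}
where $F_x$ is smooth on $\Omega=\{|\zeta|\le1,\ |\mathbf j|\le1\}$ and bounded there in every $C^k$, uniformly in $x$. By Lemma~\ref{lem:linearization}, $F_x(\zeta,0)=0$ and $D_{\mathbf j}F_x(\zeta,0)\,\mathbf j=r^3J\eta$. We use two elementary facts on $\bar B(0,1)$: $\|uv\|_{C^{0,\alpha}}\le C\|u\|_{C^{0,\alpha}}\|v\|_{C^{0,\alpha}}$, and for $\Psi\in C^1(\Omega)$ and $|\mathbf j|\le1$,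
\begin{equation}\label{eq:comp}
\|\Psi(\cdot,\mathbf j(\cdot))\|_{C^{0,\alpha}}\le C\|\Psi\|_{C^1(\Omega)}\big(1+\|\mathbf j\|_{C^{0,\alpha}}\big).
\end{equation}

\begin{lemma}\label{lem:quadratic}
The operator $J:X\to Y$ is bounded. On a small ball about $0$ in $X$, $\mathcal N$ takes values in $Y$, $\mathcal N(0)=0$, and
\[
\|\mathcal N(\eta)-\mathcal N(\eta')\|_Y\le C\big(\|\eta\|_X+\|\eta'\|_X\big)\|\eta-\eta'\|_X .
\]
\end{lemma}

\begin{proof}
The coefficients $D_{\mathbf j}F_x(\zeta,0)$ are uniformly bounded in $C^1$, so $J$ is bounded. Let $\mathbf j,\mathbf j'$ be the jets of $\eta,\eta'$ and $\mathbf j_\theta=\mathbf j'+\theta(\mathbf j-\mathbf j')$. In the chart, $r^3(\mathcal N(\eta)-\mathcal N(\eta'))$ equals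
\[
\int_0^1\big[D_{\mathbf j}F_x(\zeta,\mathbf j_\theta)-D_{\mathbf j}F_x(\zeta,0)\big]d\theta\,(\mathbf j-\mathbf j')=\int_0^1\!\!\int_0^1D^2_{\mathbf j}F_x(\zeta,\vartheta\,\mathbf j_\theta)\,[\mathbf j_\theta,\mathbf j-\mathbf j']\,d\vartheta\,d\theta .
\]
By \eqref{eq:comp} the function $\zeta\mapsto D^2_{\mathbf j}F_x(\zeta,\vartheta\,\mathbf j_\theta(\zeta))$ is bounded in $C^{0,\alpha}$, and the product inequality gives the estimate.
\end{proof}

\subsection{Right inverse and kernel}

\begin{proposition}\label{prop:R}
There is a bounded real-linear map $\mathcal R:Y\to X$ with $J\mathcal R=1$, and $\mathcal K=\ker J$ is an infinite-dimensional closed subspace of $X$.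
\end{proposition}

\begin{proof}
The operator $J$ factors as $\eta\mapsto M^{-1}\bar\partial\eta\mapsto-2\partial(M^{-1}\bar\partial\eta)$, and we invert the two steps in turn. The outer step is solvable with bounds, up to an arbitrary element of $\mathcal A$, and this freedom is what makes the inner step solvable. Let $y\in Y$. Lemma~\ref{lem:dbar} with $\kappa=2$ gives $Q$ with $\bar\partial Q=-\frac12\bar y$ and $|Q|\le C\|y\|_Y\rho^{-2}$. By Lemma~\ref{lem:conc}(d), $\nu=M\bar Q$ is bounded by $C\|y\|_Y$. Proposition~\ref{prop:onto}, with the factor $\varepsilon^{1/3}$ absorbed into $q$, gives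
\[
\bar\partial\eta=M\,\overline{(Q+q)},\qquad|\eta|\le C\|y\|_Y\,\rho,\qquad\|q\|\le C\|y\|_Y .
\]
We check that $\eta\in X$. In the chart at $x$, let $\tilde Q=r^2(Q+q)(x+r\,\cdot)$. It is bounded by $C\|y\|_Y$ on $B(0,3)$, and $\partial_{\bar\zeta}\tilde Q=-\frac12r^3\bar y(x+r\,\cdot)$ has $C^{0,\alpha}(B(0,3))$-norm at most $C\|y\|_Y$. By \eqref{eq:interior} with $R=2$ and $k=0$, $\|\tilde Q\|_{C^{1,\alpha}(B(0,2))}\le C\|y\|_Y$. Next, $r^{-2}M(x+r\,\cdot)=1/\tilde e_1+1/\tilde e_2$ is uniformly bounded in every $C^k$, so $\tilde\eta_{\bar\zeta}=(1/\tilde e_1+1/\tilde e_2)\overline{\tilde Q}$ has $C^{1,\alpha}(B(0,2))$-norm at most $C\|y\|_Y$, while $|\tilde\eta|\le C\|y\|_Y$ on $B(0,2)$. By \eqref{eq:interior} with $R=1$ and $k=1$, $\|\eta\|_X\le C\|y\|_Y$. Finally $J\eta=-2\partial\overline{(Q+q)}=-2\,\overline{\bar\partial Q}=y$. Put $\mathcal Ry=\eta$.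

The same two applications of \eqref{eq:interior}, with $Q=0$ and $\|q\|+\sup|\eta|/\rho$ in place of $\|y\|_Y$, show that the functions $\eta$ of Proposition~\ref{prop:kernel} lie in $X$, and $J\eta=-2\partial\bar q=0$ for them. The kernel is closed because $J$ is bounded.
\end{proof}

Thus $\eta\mapsto(\eta-\mathcal RJ\eta,\,J\eta)$ identifies $X$ with $\mathcal K\oplus Y$, with inverse $(k,y)\mapsto k+\mathcal Ry$. We prescribe the $\mathcal K$-component and solve for the $Y$-component. Put $c_{\mathcal R}=1+\|\mathcal R\|$.

\begin{lemma}\label{lem:fixed}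
Let $\tau>0$ and let $\mathcal P$ map the ball $\{\|\eta\|_X\le c_{\mathcal R}\tau\}$ to $Y$, with $\|\mathcal P(0)\|_Y\le\tau/2$ and Lipschitz constant at most $1/(2c_{\mathcal R})$. For each $k\in\mathcal K$ with $\|k\|_X\le\tau$ there is exactly one $\eta=\eta(k)\in X$ with
\[
\eta-\mathcal RJ\eta=k,\qquad\|J\eta\|_Y\le\tau,\qquad J\eta+\mathcal P(\eta)=0 .
\]
The map $k\mapsto\eta(k)$ is injective and $\|\eta(k)\|_X\le c_{\mathcal R}\tau$. If $\mathcal P(0)=0$, then $\|\eta(k)\|_X\le2\|k\|_X$.
\end{lemma}

\begin{proof}
The first two conditions say that $\eta=k+\mathcal Ry$ with $y=J\eta$ and $\|y\|_Y\le\tau$; such an $\eta$ has norm at most $c_{\mathcal R}\tau$. The third says that $y$ is a fixed point of $y\mapsto-\mathcal P(k+\mathcal Ry)$. On the ball $\{\|y\|_Y\le\tau\}$ this map has values of norm at most $\frac\tau2+\frac1{2c_{\mathcal R}}c_{\mathcal R}\tau=\tau$ and Lipschitz constant at most $\|\mathcal R\|/(2c_{\mathcal R})<\frac12$. The contraction principle gives existence and uniqueness, and injectivity holds because $\eta$ determines $k$.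 If $\mathcal P(0)=0$, then $\|y\|_Y\le\|\eta\|_X/(2c_{\mathcal R})$, so $\|\eta\|_X\le\|k\|_X+\frac12\|\eta\|_X$.
\end{proof}

\subsection{Small perturbations of the identity}

\begin{lemma}\label{lem:diffeo}
If $\|\eta\|_X$ is small, then $f=\mathrm{id}+\eta$ is a quasiconformal $C^2$ diffeomorphism of $\mathbb D$ with boundary data $\mathrm{id}$. If in addition the graph of $f$ is minimal for a product of two smooth metrics, then $f$ is smooth.
\end{lemma}

\begin{proof}
Take $\|\eta\|_X$ so small that $|\eta|\le\frac12(1-|z|)$ and $|\eta_z|+|\eta_{\bar z}|\le\frac13$. The first bound gives $f(\mathbb D)\subset\mathbb D$ and shows that $f$ extends continuously by the identity on $\partial\mathbb D$; in particular $f:\mathbb D\to\mathbb D$ is proper. The operator norm of $D\eta$ is $|\eta_z|+|\eta_{\bar z}|$ and $\mathbb D$ is convex, so $|f(z)-f(z')|\ge\frac23|z-z'|$. Hence $f$ is injective with invertible differential. Its image is open, and closed by properness, so $f$ is onto. Since $|f_{\bar z}|\le\frac13$ and $|f_z|\ge\frac23$, the map $f$ is $3$-quasiconformal.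

Let the metrics be $\sigma_1',\sigma_2'$ and $g=\sigma_1'+f^*\sigma_2'$. Let $\partial_1,\partial_2$ be the Euclidean coordinate derivatives and $\iota(z)=(z,f(z))$. The mean curvature vector has components $g^{kl}\big(\partial_k\partial_l\iota^A-\Gamma_{kl}^m(g)\,\partial_m\iota^A+\Gamma^A_{BC}\,\partial_k\iota^B\partial_l\iota^C\big)$, where $\Gamma^A_{BC}$ are the Christoffel symbols of the product. The vanishing of the components along the first factor gives $g^{kl}\Gamma^m_{kl}(g)=g^{kl}\Gamma^m_{kl}(\sigma_1')$. Substituting this in the other two components gives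
\[
g^{kl}\partial_k\partial_lf^i=g^{kl}\,\Gamma^m_{kl}(\sigma_1')\,\partial_mf^i-g^{kl}\,\big(\Gamma^i_{pq}(\sigma_2')\circ f\big)\,\partial_kf^p\,\partial_lf^q .
\]
The coefficients $g^{kl}$ and the right side are smooth functions of $(z,f,Df)$. If $f\in C^{n,\alpha}_{\mathrm{loc}}$ with $n\ge2$, they are in $C^{n-1,\alpha}_{\mathrm{loc}}$, and interior Schauder regularity for linear elliptic equations gives $f\in C^{n+1,\alpha}_{\mathrm{loc}}$. By induction $f$ is smooth.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(i)]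
By Lemma~\ref{lem:curv}, the metrics $\sigma_i$ are smooth, complete, pinched, conformal to $|dz|^2$, and lifted from $S$. By Lemma~\ref{lem:quadratic}, $\mathcal N$ has Lipschitz constant at most $C\tau$ on the ball of radius $c_{\mathcal R}\tau$. Choose $\tau$ so small that Lemma~\ref{lem:fixed} applies to $\mathcal P=\mathcal N$ and Lemma~\ref{lem:diffeo} applies on this ball. For $k\in\mathcal K$ with $\|k\|_X\le\tau$ put $f_k=\mathrm{id}+\eta(k)$. Then $\mathcal E(f_k)=J\eta(k)+\mathcal N(\eta(k))=0$, so by Lemmas~\ref{lem:EL} and~\ref{lem:diffeo}, $f_k$ is a quasiconformal minimal diffeomorphism with boundary data $\mathrm{id}$. The map $k\mapsto f_k$ is injective.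

For Theorem~\ref{thm:A}, fix $k\in\mathcal K\setminus\{0\}$ and take the maps $f_{tk}$ with $0\le t<t_0=\tau/\|k\|_X$. They are pairwise distinct, and $\|f_{tk}-\mathrm{id}\|_X\le2t\|k\|_X$, so the map with $t=0$ is the identity.

For the last claim of Theorem~\ref{thm:B}(i), let $\mathrm{id}+\eta$ be a minimal diffeomorphism with $\|\eta\|_X$ small. Then $J\eta+\mathcal N(\eta)=0$ by Lemma~\ref{lem:EL}. The element $k=\eta-\mathcal RJ\eta$ lies in $\mathcal K$, since $Jk=J\eta-J\mathcal RJ\eta=0$, and $\|k\|_X\le\tau$, $\|J\eta\|_Y\le\tau$ when $\|\eta\|_X$ is small enough. The uniqueness in Lemma~\ref{lem:fixed} gives $\eta=\eta(k)$.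
\end{proof}

Since the identity of $\partial\mathbb D$ is quasisymmetric, Theorem~\ref{thm:A} answers the Question in the negative.

\section{Stability under perturbation of the metrics}\label{sec:stability}

The surjectivity of $J$ is what makes nonuniqueness stable: the error caused by changing the metrics can be absorbed for every small $k\in\mathcal K$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
In the coordinate $\zeta$ of the chart at $x$, the metric $\sigma_i'$ has coefficient matrix $\tilde\sigma_i'(\zeta)=r^2\sigma_i'(x+r\zeta)$. Since $D^l_\zeta=r^lD^l$ and $r\asymp\rho$ on the chart, the hypothesis says that $\tilde\sigma_i'$ is within $C\delta_0$ of $\tilde\sigma_i=\tilde e_i|d\zeta|^2$ in $C^3(B(0,10))$, uniformly in $x$. For small $\delta_0$ the matrices $\tilde\sigma_i'$ are therefore uniformly positive definite, so $\sigma_i'\ge c\rho^{-2}|dz|^2$ and $\sigma_i'$ is complete. The curvature is a smooth function of the $2$-jet of the metric, and the $2$-jets of $\tilde\sigma_i$ lie in a compact set of jets of positive definite matrices.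 Hence $|K_{\sigma_i'}-K_{\sigma_i}|\le C\delta_0$, and $\sigma_i'$ has pinched negative curvature for small $\delta_0$.

Let $\mathcal E'$ be the operator of Section~\ref{sec:equation} for the pair $\sigma_1',\sigma_2'$. The scaling argument that gave \eqref{eq:chart} does not use conformality, so $r^3\mathcal E'(\mathrm{id}+\eta)=F_x'(\zeta,\mathbf j)$ in the chart. The density $L$ depends on the values of the two metrics, and $\mathrm{EL}_L$ differentiates it once. So there is one smooth function $\Psi$, the same for all pairs of metrics, with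
\[
F_x'(\zeta,\mathbf j)=\Psi\big(A'(\zeta,\mathbf j)\big),\qquad A'=\big(j^1\tilde\sigma_1'(\zeta),\ j^1\tilde\sigma_2'(\zeta+\tilde\eta),\ D\tilde\eta,\ D^2\tilde\eta\big),
\]
where $j^1$ denotes the $1$-jet, and $F_x=\Psi(A)$ with $A$ formed from $\tilde\sigma_1,\tilde\sigma_2$. The maps $A,A'$ are uniformly bounded in $C^2(\Omega)$ and $\|A'-A\|_{C^2(\Omega)}\le C\delta_0$: one of the three derivatives in the hypothesis is used by the $1$-jets and two by the $C^2$ norm. Writing $F_x'-F_x=\int_0^1D\Psi(A+\theta(A'-A))\,d\theta\,(A'-A)$ we get $\|F_x'-F_x\|_{C^2(\Omega)}\le C\delta_0$.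

Put $\mathcal D(\eta)=\mathcal E'(\mathrm{id}+\eta)-\mathcal E(\mathrm{id}+\eta)$. Then $\|\mathcal D(0)\|_Y\le C\delta_0$. In the chart,
\[
r^3\big(\mathcal D(\eta)-\mathcal D(\eta')\big)=\int_0^1D_{\mathbf j}(F_x'-F_x)(\zeta,\mathbf j_\theta)\,d\theta\,(\mathbf j-\mathbf j'),
\]
so by \eqref{eq:comp}, $\mathcal D$ has Lipschitz constant at most $C\delta_0$ on a small ball of $X$. On the ball of radius $c_{\mathcal R}\tau$ the map $\mathcal P=\mathcal N+\mathcal D$ has $\|\mathcal P(0)\|_Y\le C\delta_0$ and Lipschitz constant at most $C(\tau+\delta_0)$. Fix $\tau$ small and then $\delta_0$ small compared with $\tau$, so that Lemmas~\ref{lem:fixed} and~\ref{lem:diffeo} apply. For each $k\in\mathcal K$ with $\|k\|_X\le\tau$ we obtain $\eta(k)$ with $\mathcal E'(\mathrm{id}+\eta(k))=J\eta(k)+\mathcal P(\eta(k))=0$. By Lemmas~\ref{lem:EL} and~\ref{lem:diffeo}, $\mathrm{id}+\eta(k)$ is a minimal diffeomorphism $(\mathbb D,\sigma_1')\to(\mathbb D,\sigma_2')$ extending to the identity, and distinct $k$ give distinct maps.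
\end{proof}

\section{Uniqueness for homotheties}\label{sec:homothety}

We prove Theorem~\ref{thm:C} by showing that the distance from $x$ to $f(x)$ is bounded and strictly subharmonic on the graph of $f$ where it is positive.

\subsection*{Reduction}
Both metrics are conformal to $|dz|^2$, so $f_0$ is conformal and orientation-preserving, hence a M\"obius automorphism of $\mathbb D$. It is quasiconformal, and minimal by Lemma~\ref{lem:linearization}. The map $(x,y)\mapsto(x,f_0^{-1}(y))$ is an isometry from $\sigma_1\oplus\sigma_2$ to $\sigma_1\oplus f_0^*\sigma_2$ taking the graph of $f$ to the graph of $f_0^{-1}\circ f$. So we may assume that $f_0=\mathrm{id}$, $\sigma_1=\sigma$, $\sigma_2=\lambda\sigma$, with $-b^2\le K_\sigma\le-a^2$. Let $f$ be a $K$-quasiconformal minimal diffeomorphism with boundary data $\mathrm{id}$, let $\Sigma$ be its graph in $N=(\mathbb D^2,\sigma\oplus\lambda\sigma)$, and let $d(x,y)=d_\sigma(x,y)$. By the Cartan--Hadamard theorem, two points of $(\mathbb D,\sigma)$ are joined by a unique geodesic, $d$ is smooth off the diagonal,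 and $d^2$ is smooth. For a smooth function $\psi$ on $N$ we have $\Delta_\Sigma\psi=\operatorname{tr}_{T\Sigma}\operatorname{Hess}\psi+\langle\nabla\psi,H\rangle$, so by minimality
\begin{equation}\label{eq:trace}
\Delta_\Sigma\psi=\operatorname{tr}_{T\Sigma}\operatorname{Hess}\psi .
\end{equation}

\subsection*{The function $d$ is bounded on $\Sigma$}
Let $\mathcal F$ be the family of $K$-quasiconformal homeomorphisms of $\mathbb D$ with boundary data $\mathrm{id}$. Reflection in $\partial\mathbb D$ extends them to $K$-quasiconformal homeomorphisms of the sphere fixing $1,i,-1$. Every sequence of such maps has a subsequence converging uniformly to a homeomorphism of the sphere. A limit of members of $\mathcal F$ fixes $\partial\mathbb D$ pointwise and is injective, so it does not send $0$ to $\partial\mathbb D$. Hence $\sup_{h\in\mathcal F}|h(0)|<1$. For $x\in\mathbb D$ let $m$ be a M\"obius automorphism with $m(x)=0$. Then $m\circ f\circ m^{-1}\in\mathcal F$, so $d_{\mathrm{hyp}}(x,f(x))\le C(K)$. The Ahlfors--Schwarz lemma states that a conformal metric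 on $\mathbb D$ with curvature at most $-a^2$ satisfies $\sigma\le a^{-2}\sigma_{\mathrm{hyp}}$. So $d\le C(K)/a$ on $\Sigma$.

\subsection*{The Hessian of $d$}
The metrics $\sigma$ and $\lambda\sigma$ have the same Levi-Civita connection, so a geodesic of $N$ is a pair of $\sigma$-geodesics. This is where the hypothesis $f_0^*\sigma_2=\lambda\sigma_1$ enters: for two unrelated metrics the two endpoints move along geodesics of different metrics, and the boundary terms in the second variation formula below do not both vanish. Let $x\ne y$, $\ell=d(x,y)$, and consider the geodesic of $N$ through $(x,y)$ with velocity $(u,v)$. Join its two components by the $\sigma$-geodesic between them. Let $n$ be a parallel unit normal along the segment from $x$ to $y$, and let $h(t)$, $0\le t\le\ell$, be the component along $n$ of the variation field, so that $h(0)=u^\perp=\sigma(u,n)$ and $h(\ell)=v^\perp=\sigma(v,n)$. The second variation of length gives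
\[
\operatorname{Hess}d\big((u,v),(u,v)\big)=\int_0^\ell\big(h'^2-K_\sigma h^2\big)dt\ge\int_0^\ell\big(h'^2+a^2h^2\big)dt .
\]
Among functions with the same boundary values the last integral is smallest for the solution of $h''=a^2h$, namely $h_0(t)=\big(u^\perp\sinh a(\ell-t)+v^\perp\sinh at\big)/\sinh a\ell$. Its value is
\[
\big[h_0h_0'\big]_0^\ell=a\,\frac{\big((u^\perp)^2+(v^\perp)^2\big)\cosh a\ell-2u^\perp v^\perp}{\sinh a\ell}\ge a\,\frac{\cosh a\ell-1}{\sinh a\ell}\big((u^\perp)^2+(v^\perp)^2\big).
\]
Thus $\operatorname{Hess}d\ge a\tanh(a\ell/2)\,\mathcal T$, where $\mathcal T(u,v)=(u^\perp)^2+(v^\perp)^2$.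

\subsection*{The trace over $T\Sigma$}
The form $\mathcal T$ is nonnegative but degenerate, and we need a lower bound for its trace on $T\Sigma$. For a nonnegative form on a Euclidean plane, the trace is at least $\mathcal T(\xi)/|\xi|^2$ for every $\xi\ne0$. Let $y=f(x)$ and let $n_x,n_y$ be the values of $n$ at the endpoints. The vectors $(n_x,df\,n_x)$ and $(df^{-1}n_y,n_y)$ are tangent to $\Sigma$, and $\mathcal T\ge1$ on both. With operator norms taken with respect to $\sigma$, their squared lengths in $N$ are at most $1+\lambda\|df\|^2$ and $\|df^{-1}\|^2+\lambda$. Since $\sigma$ is conformal to $|dz|^2$, we have $\|df\|\,\|df^{-1}\|=\frac{|f_z|+|f_{\bar z}|}{|f_z|-|f_{\bar z}|}\le K$, so one of the two norms is at most $\sqrt K$. This is the second use of quasiconformality. Therefore $\operatorname{tr}_{T\Sigma}\mathcal T\ge c:=\min\{(1+\lambda K)^{-1},(K+\lambda)^{-1}\}$, and by \eqref{eq:trace}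
\begin{equation}\label{eq:subh}
\Delta_\Sigma d\ge c\,a\tanh(ad/2)\qquad\text{where }d>0 .
\end{equation}

\subsection*{An exhaustion function}
The surface $\Sigma$ is not compact, so $d$ need not attain its supremum. We subtract a small multiple of a proper function whose Laplacian is bounded above; this uses the lower curvature bound. Let $\varrho=d_\sigma(0,\cdot)$ and $\beta=\sqrt{1+\varrho^2}$, a smooth function on $\mathbb D$. The Hessian comparison theorem gives $\operatorname{Hess}\varrho\le b\coth(b\varrho)(\sigma-d\varrho^2)$ off $0$, and $t\coth t=t+\frac{2t}{e^{2t}-1}\le1+t$ for $t>0$. Hence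
\[
\operatorname{Hess}\beta=\frac{d\varrho^2}{(1+\varrho^2)^{3/2}}+\frac{\varrho\operatorname{Hess}\varrho}{\sqrt{1+\varrho^2}}\le d\varrho^2+\frac{1+b\varrho}{\sqrt{1+\varrho^2}}\,(\sigma-d\varrho^2)\le(1+b)\,\sigma ,
\]
and the bound holds at $0$ by continuity. Regard $\beta$ as a function of the first coordinate on $N$. Its Hessian at $(u,v)$ is at most $(1+b)\sigma(u,u)\le(1+b)|(u,v)|_N^2$, so $\Delta_\Sigma\beta\le2(1+b)$ by \eqref{eq:trace}. The first coordinate identifies $\Sigma$ with $\mathbb D$, and closed $\sigma$-balls are compact by completeness, so $\beta$ is proper on $\Sigma$.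

\subsection*{Conclusion}
Suppose that $d_0=\sup_\Sigma d>0$; we know that $d_0<\infty$. Pick $p\in\Sigma$ with $d(p)\ge\frac34d_0$ and let $0<\theta\le d_0/(4\beta(p))$. The function $d-\theta\beta$ tends to $-\infty$ at infinity and is at least $\frac12d_0$ at $p$. So it attains its maximum at a point where $d\ge\frac12d_0$, and $d$ is smooth near this point. There, by \eqref{eq:subh},
\[
0\ge\Delta_\Sigma(d-\theta\beta)\ge c\,a\tanh(ad_0/4)-2\theta(1+b).
\]
Letting $\theta\to0$ gives a contradiction. Hence $d\equiv0$ on $\Sigma$, that is $f=\mathrm{id}$, and Theorem~\ref{thm:C} is proved.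

\begin{thebibliography}{1}
\bibitem{Sagman} Nathaniel Sagman, \emph{Minimal diffeomorphisms with $L^1$ Hopf differentials}, arXiv:2310.00778 (2023).
\end{thebibliography}
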